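# Triangles with a non-trivial reptiling

## 1. Reptiles, trivial tilings, rational triangles

Throughout, a *tiling* of a figure is a covering by finitely many tiles with pairwise disjoint interiors. Congruent and similar copies may be reflected.

**Definition (reptiling).** An *$r$-reptiling* of a figure $T$ is a subdivision of $T$ into $r\ge 2$ tiles $T_1,\dots,T_r$ that are mutually congruent and each similar to $T$. If one exists, $T$ is an *$r$-reptile*.

For example, the altitude onto the hypotenuse cuts an isosceles right triangle into two congruent isosceles right triangles. This is a $2$-reptiling.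

**Definition (trivial).** Let $k\ge 2$. Divide each side of a triangle into $k$ equal parts and draw, through the division points, all lines parallel to the sides. This gives a reptiling into $k^2$ tiles, the *trivial* one. A reptiling of a triangle that is not of this form is *non-trivial*.

For $k=2$ the trivial reptiling consists of the three segments joining midpoints of sides, with four tiles. The $2$-reptiling above is non-trivial, since $2$ is not a perfect square. A reptiling into $k^2$ tiles can also be non-trivial: the tiles may be arranged differently.

**Definition (rational, irrational).** A triangle is *rational* if it has two edges of different lengths whose length ratio is rational, and *irrational* otherwise.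

The triangle with sides $2,3,4$ is rational. The triangle with sides $\sqrt2,\sqrt3,\sqrt6$ is irrational: its ratios $\sqrt{2/3}$, $1/\sqrt3$, $1/\sqrt2$ are all irrational. An equilateral triangle is irrational, because no two of its edges have different lengths.

**Definition (oblique).** A triangle is *oblique* if it has no right angle.

Both triangles just mentioned are oblique, in fact obtuse: $16>4+9$ and $6>2+3$.

Now the question can be posed. It comes from Marinus Gottschau, Herman Haverkort and Kilian Matzke, "Reptilings and space-filling curves for acute triangles", arXiv:1603.01382 (2016): how can we fully classify the triangles that admit a non-trivial reptiling? Four facts may be used: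

- (a) every right triangle admits a non-trivial reptiling;
- (b) every rational triangle admits a non-trivial reptiling;
- (c) irrational acute triangles do not admit non-trivial reptilings;
- (d) irrational oblique isosceles triangles do not admit non-trivial reptilings.

These leave exactly the irrational scalene obtuse triangles undecided. The answer is as follows.

**Theorem A.** A triangle admits a non-trivial reptiling if and only if it is right or rational.

**Theorem B.** If $T$ is irrational, scalene and obtuse, then every reptiling of $T$ is trivial.

**Theorem C.**

1. If $T$ is neither right nor rational, the number of $r$-reptilings of $T$ is $1$ if $r\ge2$ is a perfect square, and $0$ otherwise.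
2. If $T$ is right, put $D=2$. If $T$ has two sides of different lengths with ratio $p/q$ in lowest terms, put $D=p+q$. Then for every $k\ge D$ there are at least $2^{\lfloor k/D\rfloor^2}$ reptilings of $T$ into $k^2$ tiles, all but one of them non-trivial.

## 2. Two tiles, right triangles, and a reflected rhombus

**Two tiles.** Which triangles can be cut into two congruent triangles similar to themselves? Two convex pieces with disjoint interiors are separated by a line, so the cut is a chord of $T$. If neither end of the chord is a vertex of $T$, one piece is a quadrilateral. So the chord runs from a vertex $P$ to a point $Q$ inside the opposite side, with angles $\delta\le\pi/2$ and $\pi-\delta$ at $Q$. Suppose $\delta<\pi/2$. The piece with angle $\delta$ at $Q$ has two other angles with sum $\pi-\delta$, so each is smaller than $\pi-\delta$, and $\delta<\pi-\delta$ too. This piece has no angle $\pi-\delta$, so it is not congruent to the other. Hence $\delta=\pi/2$. The tiles are right triangles, so $T$ is right, and its right angle is at $P$, because its other angles are acute angles of the tiles. The legs of $T$ are the hypotenuses of the tiles, hence equal. So $r=2$ occurs only for the isosceles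 right triangle, and no obtuse triangle can be cut in two.

**Right triangles: one flip.** Let $\Delta$ have its right angle at $O$, with legs given by vectors $\vec u,\vec v$. In the trivial tiling of $2\Delta$, with vertices $O,2\vec u,2\vec v$, the tile at $O$ and the central tile have vertices $O,\vec u,\vec v$ and $\vec u,\vec v,\vec u+\vec v$. Together they form a rectangle split by a diagonal. The other diagonal splits it into two triangles congruent to $\Delta$, and this gives a different tiling of $2\Delta$.

**Rational triangles: one reflection.** Let two sides of $\Delta$ have lengths $x\ne y$ with $x/y=p/q$ in lowest terms, so $qx=py$ and $p\neq q$; put $D=p+q$. Let $O$ be the vertex of $D\Delta$ between the corresponding sides, with side vectors $D\vec x$ and $D\vec y$, where $|\vec x|=x$, $|\vec y|=y$. The parallelogram at $O$ spanned by $q\vec x$ and $p\vec y$ lies in $D\Delta$: its far vertex $q\vec x+p\vec y$ is on the third side, as $\frac qD+\frac pD=1$. Its sides lie on lines of the trivial tiling or on sides of $D\Delta$, so it is a union of tiles. Its sides have lengths $qx=py$, so it is a rhombus. Reflect its tiling in the diagonal through $O$. The result is again a tiling of the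 rhombus by copies of $\Delta$, and it is different: the side along $\vec x$ is now divided into $p$ tile edges instead of $q$.

For the triangle with sides $2,3,4$ take $x=2$, $y=4$: then $p/q=1/2$ and $D=3$. The rhombus in $3\Delta$ has side $4$ and consists of four tiles.

**Proof of Theorem C(2).** Scale $T$ so that $T=k\Delta$ with tile $\Delta$, and let $m=\lfloor k/D\rfloor\ge1$. The trivial tiling of $k\Delta$ contains, at a corner, the trivial tiling of $mD\Delta$. The latter is a union of $m^2$ trivially tiled copies of $D\Delta$ with disjoint interiors (some rotated by $\pi$): group the tiles according to the trivial tiling of $mD\Delta$ by copies of $D\Delta$. Each copy can be left alone or retiled by the flip or the reflection above. The $2^{m^2}$ choices give distinct reptilings into $k^2$ tiles. Only the choice that changes nothing gives the trivial one. $\square$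

Since $2^{m^2}\ge 2$, this also reproves facts (a) and (b). What remains is the negative direction, Theorem B.

## 3. Peeling a strip off the side of length $\lambda b$

From now on the tile $\Delta$ has sides $a<b<c$ with opposite angles $\alpha<\beta<\gamma$. The big triangle $T$ has sides $\lambda a,\lambda b,\lambda c$ and is tiled by $r$ copies of $\Delta$; comparing areas, $r=\lambda^2$. A tile edge has a *type* in $\{a,b,c\}$. At an apex of angle $\alpha$ a tile has edges of types $b,c$; at $\beta$ the types are $a,c$; at $\gamma$ they are $a,b$.

A sensible plan is to show that the tiles along one side of $T$ are placed as in the trivial tiling, cut them off, and induct. Here is what this needs.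

**Lemma 1 (strip).** Let $\lambda\ge2$ be an integer, let $T=ABC$ have angles $\alpha,\beta,\gamma$ at $A,B,C$, and let $T$ be tiled by $\lambda^2$ copies of $\Delta$. Assume:

- (P1) the side $AC$, of length $\lambda b$, is divided into $\lambda$ tile edges of type $b$ by points $A=v_0,v_1,\dots,v_\lambda=C$;
- (P2) at each $v_j$ with $1\le j<\lambda$ exactly three tile angles meet, one each of $\alpha,\beta,\gamma$;
- (P3) at each such $v_j$, on each of the two rays separating neighboring tile angles, the two tile edges starting at $v_j$ have the same type.

Then $2\lambda-1$ of the tiles are placed as in the bottom strip of the trivial tiling, and the others tile a triangle with sides $(\lambda-1)a,(\lambda-1)b,(\lambda-1)c$.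

**Proof.** *Directions of the tiles on $AC$.* Let $t_j$ be the tile with edge $v_{j-1}v_j$. A $b$-edge has angle $\alpha$ at one end and $\gamma$ at the other. We show by induction that $t_j$ has $\alpha$ at $v_{j-1}$ and $\gamma$ at $v_j$. The corner $A$ has angle $\alpha$, the smallest tile angle, so it is filled by a single tile angle $\alpha$. Hence $t_1$ has $\alpha$ at $v_0$ and $\gamma$ at $v_1$.

Suppose $t_j$ has $\gamma$ at $v_j$, $1\le j<\lambda$. At $v_j$ the angles $\alpha,\beta,\gamma$ appear in some order, with $t_j$ outermost. The edges of $t_j$ at $v_j$ are its $b$-edge on $AC$ and an $a$-edge on the first ray. By (P3) the next tile $s_j$ also has an $a$-edge on that ray. Its angle at $v_j$ is $\alpha$ or $\beta$, and a tile has no $a$-edge at its $\alpha$-apex. So the angle is $\beta$, and the other edge of $s_j$ at $v_j$ has type $c$. The last tile at $v_j$ is $t_{j+1}$. It has angle $\alpha$ there, its $b$-edge on $AC$, and a $c$-edge on the second ray. So $t_{j+1}$ has $\alpha$ at $v_j$ and $\gamma$ at $v_{j+1}$.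

*The strip.* All $t_j$ lie on the same side of $AC$, on edges of length $b$, with $\alpha$ on the left and $\gamma$ on the right. So they are translates of $t_1$ along $AC$. Let $B_j$ be the $\beta$-vertex of $t_j$. The $a$-edges of $t_j$ and $s_j$ on the first ray start at $v_j$ and have equal length, so both are $v_jB_j$. In the same way the $c$-edges of $s_j$ and $t_{j+1}$ on the second ray are both $v_jB_{j+1}$. So $s_j$ is the triangle $v_jB_jB_{j+1}$. The tile $t_1$ is the image of $T$ under the homothety with center $A$ and ratio $1/\lambda$, and $t_\lambda$ is the image under the one with center $C$. So $B_1\in AB$ and $B_\lambda\in BC$. Therefore $t_1,\dots,t_\lambda,s_1,\dots,s_{\lambda-1}$ fill the trapezoid $ACB_\lambda B_1$, exactly as in the trivial tiling. The rest of $T$ is the triangle $B_1BB_\lambda$, similar to $T$ with sides $(\lambda-1)a,(\lambda-1)b,(\lambda-1)c$, and the remaining tiles tile it. $\square$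

So it would suffice to verify (P1)–(P3), and here a local argument gets stuck.

For (P1), we only know $\lambda=\sqrt r$, and a side of length $\lambda b$ could be composed of edges of several types. For (P2), take angles $\frac\pi8,\frac\pi4,\frac{5\pi}8$. This triangle is irrational: the ratios of sides are $\sin\frac{5\pi}8/\sin\frac\pi8=\cot\frac\pi8=1+\sqrt2$, $\ \sin\frac\pi4/\sin\frac\pi8=2\cos\frac\pi8$ and $\sin\frac\pi4/\sin\frac{5\pi}8=2\sin\frac\pi8$, all irrational. Yet four angles $\beta$ also fill a half-disc.

The real obstruction is (P3). Assume (P1) and (P2), and let $t_j$ have $\gamma$ at $v_j$. The two outer tiles at $v_j$ have $b$-edges on $AC$, so they have angles $\gamma$ and $\alpha$ and the middle tile has $\beta$. Now flip the middle tile: let it have its $c$-edge on the first ray, against the $a$-edge of $t_j$, and its $a$-edge on the second ray, against the $c$-edge of $t_{j+1}$. Each tile lies in its own angular sector at $v_j$, so the three tiles do not overlap. Nothing at $v_j$ forbids this placement. It starts two lines with edges of different lengths on their two sides, and whether this can be completed is decided far away, where those lines end.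

So we follow such lines to their ends and count over the whole tiling. A mismatch at the end of a line forces a change of edge type somewhere along the line. A change of edge type at a node forces, by parity, a mismatch on a ray starting there. Changes of type on $\partial T$ also force mismatches, but lines in the interior never pay for them. If all the parities behave, there can be none on $\partial T$.

## 4. Nodes, segments and rays of a tiling

From here to the end of Section 9, $\Delta$ and $T$ are irrational, scalene and obtuse, with $\gamma>\pi/2$, and a reptiling of $T$ with $r=\lambda^2\ge2$ tiles is fixed. So all ratios of two different sides are irrational, and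
$$\alpha+\beta=\pi-\gamma<\tfrac{\pi}{2}<\gamma. \tag{1}$$

Let $\Gamma$ be the union of the boundaries of the tiles. A *node* is a point that is a vertex of some tile. The corners of $T$ are nodes: an extreme point of $T$ is an extreme point of any tile containing it.

**Step 1: away from the nodes.** This step cuts $\Gamma$ into straight pieces. Let $x\in\Gamma$ be a point interior to $T$ that is not a node. Every tile containing $x$ has it in its interior or in the relative interior of an edge. Since $x\in\Gamma$, exactly two tiles contain $x$, and each fills a half-disc. At a non-node on $\partial T$ exactly one tile meets, in a half-disc, and $\Gamma$ is locally the side of $T$. So $\Gamma$ minus the nodes is a disjoint union of open straight segments, the *arcs*. Each arc lies on $\partial T$ or in the interior of $T$. An arc of the second kind, an *interior arc*, has exactly one tile on each side.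

**Step 2: at the nodes.** This step assigns every tile angle to one local configuration. Let $v$ be a node.

- (N1) $v$ is interior to $T$ and lies in the relative interior of an edge of some tile. There is only one such tile: two would fill complementary half-discs and $v$ would not be a node. Let $\ell_v$ be the line of that edge. The other half-disc at $v$ is filled by tile angles with apex $v$.
- (N2) $v$ is interior, not in the relative interior of any tile edge, and some straight line through $v$ is locally contained in $\Gamma$. Choose one such line as $\ell_v$. Both half-discs are filled by tile angles with apex $v$.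
- (N3) $v$ is interior and no such line exists. Then $v$ is called an *F-vertex*. Its tile angles have sum $2\pi$.
- (N4) $v$ is in the relative interior of a side of $T$. Let $\ell_v$ be the line of that side. No tile has $v$ inside an edge, since it would fill the half-disc and $v$ would not be a node. So the half-disc inside $T$ is filled by tile angles with apex $v$.
- (N5) $v$ is a corner of $T$.

**Definition (half-vertex).** A *half-vertex* is a pair consisting of a node $v$ and a half-disc at $v$, bounded by $\ell_v$, that is filled by tile angles with apex $v$. Their sum is $\pi$, so there are at least two of them. The half-vertex is a *boundary* half-vertex if $v\in\partial T$ and *interior* otherwise.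

So (N1) gives one half-vertex, (N2) two, (N4) one, and every tile angle belongs to exactly one half-vertex, F-vertex or corner. In the trivial tiling with $k=3$ there is one interior node, of kind (N2), where three grid lines cross. For an F-vertex picture three angles of size $2\pi/3$ around a point: no two of the three arcs are opposite.

**Step 3: segments.** This step builds the lines along which mismatches will be followed. At each interior node with a line $\ell_v$, link the two arcs that leave $v$ along $\ell_v$. The maximal chains of linked interior arcs are straight; call them *segments*.

A tile edge not on $\partial T$ has its relative interior in the interior of $T$, because $T$ is convex. At a node inside that edge, (N1) holds and $\ell_v$ is the line of the edge, so the arcs of the edge are all linked. Hence the edge lies in a single segment. Conversely, each arc of a segment $\sigma$ has, on a given side, one tile with an edge containing that arc, and this edge lies in $\sigma$. So each of the two sides of $\sigma$ is exactly partitioned into tile edges. The division points on a given side are nodes $v$ inside $\sigma$ with $\ell_v$ along $\sigma$ at which no tile edge on that side passes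 through. They are exactly the interior half-vertices on $\sigma$ on that side. Each interior half-vertex lies on exactly one side of exactly one segment, the one through $v$ along $\ell_v$.

**Step 4: rays.** This step identifies the ends of segments. At a half-vertex, F-vertex or corner with $m$ angles there are respectively $m-1$, $m$, $m-1$ arc-ends separating consecutive tile angles. Call them *rays*. They are exactly the ends of interior arcs that are not linked, so rays correspond bijectively to ends of segments. The two tiles beside a ray both have their apex at that node, and their edges along the ray are the end edges on the two sides of the segment.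

To check this on the trivial tiling with $k=3$: there are $9$ interior arcs. Choosing one of the three lines at the interior node links two of them, so there are $8$ segments with $16$ ends. The rays are $2$ at each of the two interior half-vertices, $2$ at each of the six boundary half-vertices, and none at the corners: $4+12=16$.

## 5. Mismatch on rays against impurity on segments

**Definition (mismatch, impurity, odd).** Let $y\in\{a,b,c\}$.

- For a ray $\rho$, let $m_y(\rho)=1$ if exactly one of the two tile edges starting along $\rho$ at its node has type $y$, and $m_y(\rho)=0$ otherwise.
- For a half-vertex $h$ at $v$, let $i_y(h)=1$ if exactly one of the two tile edges on that side, adjacent to $v$ along $\ell_v$, has type $y$, and $i_y(h)=0$ otherwise.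
- For a half-vertex or F-vertex, let $o_y\in\{0,1\}$ be the parity of the number of its angles different from the angle opposite $y$. It is *odd for $y$* if $o_y=1$.

A half-vertex, F-vertex or other collection of angles has *type* $(p,q,s)$ if it has $p$ angles $\alpha$, $q$ angles $\beta$ and $s$ angles $\gamma$. Then
$$o_a\equiv q+s,\qquad o_b\equiv p+s,\qquad o_c\equiv p+q,\qquad o_a+o_b+o_c\equiv0\pmod 2. \tag{2}$$
For type $(1,1,1)$ all three vanish. In the flipped configuration of Section 3 both rays have $a$ against $c$, so $m_a=m_c=1$ and $m_b=0$ on each, and $i_y=0$ for all $y$.

**Lemma 2 (parity at a node).** At a half-vertex $h$, $\ \sum_\rho m_y(\rho)-i_y(h)\ge-o_y(h)$. At an F-vertex, $\ \sum_\rho m_y(\rho)\ge o_y$. The sums run over the rays there.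

**Proof.** A tile with apex at $v$ has exactly one $y$-edge at $v$ if its apex angle is not opposite $y$, and none otherwise. Count the $y$-edges at $v$ modulo $2$. Each ray carries two edges and contributes $m_y(\rho)$; the two edges along $\ell_v$ contribute $i_y(h)$. So $\sum m_y+i_y\equiv o_y$ at a half-vertex and $\sum m_y\equiv o_y$ at an F-vertex. The second claim follows. The first is clear if $i_y=0$ or $o_y=1$. If $i_y=1$ and $o_y=0$, then $\sum m_y$ is odd, hence at least $1$. $\square$

Next come the segments, where one type may behave badly.

**Definition (isolated type).** The $\mathbb Q$-span of $a,b,c$ has dimension $2$ or $3$, not $1$, since the ratios are irrational. If it is $2$, the rational relations among $a,b,c$ are the multiples of one relation $\kappa_aa+\kappa_bb+\kappa_cc=0$. No $\kappa$ is zero, since otherwise two sides would have rational ratio. The signs are not all equal, since the sides are positive. The type whose coefficient differs in sign from the other two is *isolated*. If the dimension is $3$, no type is isolated.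

For sides $\sqrt2,\sqrt3,\sqrt6$ no type is isolated. For $a=1$, $b=\sqrt2$, $c=2\sqrt2-1$ we have $a<b<c<a+b$ and $c^2=9-4\sqrt2>3=a^2+b^2$, so this is an obtuse triangle. The ratios $\sqrt2$, $2\sqrt2-1$ and $c/b=2-\frac{\sqrt2}2$ are irrational. The relation is $a-2b+c=0$, and $b$ is isolated. A segment with edges $b,b$ on one side and $a,c$ on the other has $b$ mismatched at both ends, although no half-vertex on it has $i_b=1$. For $a$ and for $c$ there is one mismatched end, and the half-vertex between $a$ and $c$ has $i_a=i_c=1$.

**Lemma 3 (along a segment).** If $y$ is not isolated, then for each segment $\sigma$ the sum of $m_y$ over its two ends is at most the sum of $i_y$ over the half-vertices on $\sigma$.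

**Proof.** Read the edge types cyclically around $\sigma$: along one side, then back along the other. Changes between $y$ and non-$y$ happen at half-vertices with $i_y=1$ and at ends with $m_y=1$, and their number is even. So $\sum m_y+\sum i_y$ is even, and $\sum m_y\le2$. If $\sum m_y>\sum i_y$, then $\sum m_y=2$ and $\sum i_y=0$. So one side of $\sigma$ consists only of $y$-edges and the other has none. Let $x,z$ be the other types. Comparing lengths, $ny=mx+kz$ with $n\ge1$ and $m+k\ge1$. Irrationality of the ratios gives $m,k>0$. Then $y$ is isolated, a contradiction. $\square$

Let $H_y$ be the number of half-vertices (interior and boundary) with $o_y=1$, and $F_y$ the number of F-vertices with $o_y=1$. By Lemma 2, odd half-vertices weaken the estimate and odd F-vertices strengthen it. So we call $y$ **good** if it is not isolated and $H_y\le F_y$.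

**Lemma 4.** If $y$ is good, then $H_y=F_y$, and every boundary half-vertex $h$ has $o_y(h)=0$, $i_y(h)=0$ and $m_y(\rho)=0$ on all its rays.

**Proof.** Let $M_y$ be the sum of $m_y$ over all rays, and let $I_y^{\rm int}$, $I_y^{\partial}$ be the sums of $i_y$ over interior and boundary half-vertices. Rays are the ends of segments and each interior half-vertex lies on one segment, so Lemma 3 summed over segments gives $M_y\le I_y^{\rm int}$. Lemma 2 summed over half-vertices and F-vertices, with rays at corners contributing at least $0$, gives $M_y\ge I_y^{\rm int}+I_y^\partial-H_y+F_y$. Hence
$$0\le I_y^\partial\le H_y-F_y\le0,$$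
and all inequalities used are equalities. In particular $H_y=F_y$ and $I_y^\partial=0$. At a boundary half-vertex, $i_y=0$ and equality in Lemma 2 give $\sum m_y=-o_y$, so $o_y=0$ and all $m_y$ vanish. $\square$

**Lemma 5.** Suppose two types are good. Then:

- (i) $\lambda$ is an integer, and each side of $T$, of length $\lambda x$ with $x\in\{a,b,c\}$, consists of $\lambda$ edges of type $x$;
- (ii) at every boundary half-vertex the two edges along each ray have the same type;
- (iii) every boundary half-vertex has $o_a=o_b=o_c=0$, that is, type $(p,q,s)$ with $p\equiv q\equiv s\pmod2$.

**Proof.** (i) For two types $y$ there is no change between $y$ and non-$y$ along a side of $T$, by Lemma 4. So each side is all $y$ or free of $y$, for two types $y$, and therefore uses a single type. Write $\lambda a=n_1x_1$, $\lambda b=n_2x_2$, $\lambda c=n_3x_3$. The $x_i$ are distinct: $x_1=x_2$, for example, would give $a/b\in\mathbb Q$. So $(a,b,c)\mapsto(x_1,x_2,x_3)$ is a permutation. If it is a transposition, its fixed type gives $\lambda\in\mathbb Q$, and then the two swapped types have rational ratio, a contradiction. If it is a $3$-cycle, multiplying gives $\lambda^3=n_1n_2n_3$; as $\lambda^2=r$, $\lambda$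 is rational, and again two different sides have rational ratio, a contradiction. So it is the identity, and $\lambda=n_1=n_2=n_3$.

(ii) If a ray carried two different types, at least one of them would be good and would have $m_y=1$ there, contradicting Lemma 4.

(iii) By Lemma 4, $o_y=0$ for two types, hence for all three by (2). $\square$

A first consequence: suppose $v_1\alpha+v_2\beta+v_3\gamma=0$ with integers $v_i$ only for $v=0$. Subtracting $\alpha+\beta+\gamma=\pi$ once or twice, every half-vertex has type $(1,1,1)$ and every F-vertex type $(2,2,2)$. So $H_y=F_y=0$ for all $y$, every non-isolated type is good, and there are at least two of these. Lemma 5 and the types $(1,1,1)$ give (P1)–(P3), and the strip can be peeled. What remains is to control angles that do satisfy integer relations.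

## 6. Angle sums and deviations

**Lemma 6 (possible types).** (i) If a type $(p,q,s)$ has angle sum $\pi$, then $s\le1$. If $s=1$, the type is $(1,1,1)$, or $(p,0,1)$ with $\beta=(p-1)\alpha$ and $p\ge3$. (ii) If it has angle sum $2\pi$, then $s\le3$. If $s=3$, then $p\alpha+q\beta<\alpha+\beta$ and the type is $(p,0,3)$ or $(0,1,3)$.

**Proof.** (i) $2\gamma>\pi$ gives $s\le1$. If $s=1$, then $p\alpha+q\beta=\alpha+\beta<2\beta$, so $q\le1$. If $q=1$, then $p=1$. If $q=0$, then $\beta=(p-1)\alpha$, and $\beta>\alpha$ gives $p\ge3$. (ii) $4\gamma>2\pi$ gives $s\le3$. If $s=3$, then by (1) $p\alpha+q\beta=2\pi-3\gamma=2(\alpha+\beta)-\gamma<\alpha+\beta$. So $q\le1$, and $q=1$ forces $p=0$. $\square$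

Part (i) applies to half-vertices. It also applies to the *corner unit*: the tile angles at the three corners of $T$ taken together, with sum $\pi$. A half-vertex of type $(1,1,1)$ is *regular*. Half-vertices with $s=0$ are called $H^0$, and F-vertices with $s=3$ are called $F^3$.

For $\frac\pi8,\frac\pi4,\frac{5\pi}8$ the half-vertex types solve $p+2q+5s=8$: they are $(1,1,1)$, $(3,0,1)$ and, as $H^0$, $(0,4,0),(2,3,0),(4,2,0),(6,1,0),(8,0,0)$. The only $F^3$ type is $(1,0,3)$.

**Definition (deviation).** The *deviation* of a half-vertex or of the corner unit is $v=(p-1,q-1,s-1)$. The deviation of an F-vertex is $v=(p-2,q-2,s-2)$.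

In the example, $(0,4,0)$ has deviation $(-1,3,-1)$ and the F-vertex type $(1,0,3)$ has deviation $(-1,-2,1)$. Since $\alpha+\beta+\gamma=\pi$, all deviations lie in
$$\Lambda=\{v\in\mathbb Z^3:\ v_1\alpha+v_2\beta+v_3\gamma=0\}.$$
By (2), $o_y\equiv\varepsilon_y(v)$ modulo $2$, where $\varepsilon_a(v)=v_2+v_3$, $\varepsilon_b(v)=v_1+v_3$, $\varepsilon_c(v)=v_1+v_2$. The third coordinate $v_3$ is $0$ or $-1$ on half-vertices and the corner unit, with $-1$ exactly for $s=0$. It is at most $1$ on F-vertices, with equality exactly for $F^3$.

**Balance.** This step gives the one global identity we need: *the sum of all deviations, corner unit included, is $0$.* Each of $\alpha,\beta,\gamma$ occurs $r$ times in the tiling. Adding all tile angles, $r\pi=\pi\cdot\#\{\text{half-vertices}\}+2\pi\cdot\#\{\text{F-vertices}\}+\pi$. So each coordinate of the sum of deviations equals $r-\#\{\text{half-vertices}\}-2\,\#\{\text{F-vertices}\}-1=0$.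

So any linear function of the deviations sums to $0$. A linear function that bounds $o_y$ in the right direction therefore proves $H_y\le F_y$.

**Lemma 7 (weights).** Let $y$ be a type and $L:\mathbb R^3\to\mathbb R$ linear such that
$$L\ge o_y\ \text{at each half-vertex},\qquad L\ge0\ \text{at the corner unit},\qquad L\ge-o_y\ \text{at each F-vertex}, \tag{3}$$
where $L$ is evaluated at deviations. Then $H_y\le F_y$. If $H_y=F_y$, then equality holds everywhere in (3).

**Proof.** By balance,
$$0=\sum L=\sum_{\text{half}}(L-o_y)+L(\text{corner unit})+\sum_{\text F}(L+o_y)+H_y-F_y .$$
The first three terms are sums of nonnegative quantities. $\square$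

The goal of the next three sections is the following.

**Proposition 8.** At least two types are good, and every half-vertex on the side of $T$ of length $\lambda b$ is regular.

Once two types are shown to be good, Lemma 5 is available, and we use it in each case for the second claim.

## 7. No $F^3$ vertex, or a rank-one relation group

**Case 1: no $F^3$ vertex occurs.** The aim is to show that all non-isolated types are good. All third coordinates of deviations are at most $0$ and sum to $0$, so all are $0$. In particular there is no $H^0$.

If all deviations vanish, then $H_y=F_y=0$ for all $y$. Otherwise some deviation $(v_1,v_2,0)\ne0$ gives $\alpha/\beta\in\mathbb Q$. Write $k\alpha=l\beta$ with $k,l$ coprime positive integers. Then $k>l\ge1$, so $k\ge2$, and every deviation is $t(k,-l,0)$ with $t\in\mathbb Z$. For half-vertices and the corner unit, $p=1+tk\ge0$ gives $t\ge0$. For F-vertices, $p=2+tk\ge0$ gives $t\ge-1$.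

Let $y$ be a type. If $\varepsilon_y(k,-l,0)$ is even, then $o_y=0$ everywhere and $H_y=F_y=0$. If it is odd, then $o_y$ is the parity of $t$. The weight $L(v)=v_1/k$, which takes the value $t$, satisfies (3): at half-vertices $t\ge0$ is at least the parity of $t$; at the corner unit $t\ge0$; at F-vertices $t\ge-1$, and $t=-1$ is odd. So $H_y\le F_y$.

Hence every non-isolated type is good, and there are at least two. By Lemma 6 the only non-regular half-vertices with $s=1$ have type $(p,0,1)$. They have $q\not\equiv s$ and do not occur on $\partial T$, by Lemma 5(iii). So all boundary half-vertices are regular.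

**Case 2a: an $F^3$ vertex occurs and $\operatorname{rank}\Lambda=1$.** The aim is the same, with another weight. By Lemma 6 the deviation of this $F^3$ vertex is $w=(p-2,-2,1)$ or $w=(-2,-1,1)$. As the rank is $1$, every $v\in\Lambda$ is $tw$ with $t\in\mathbb Q$, and its third coordinate is $t$. So $t\in\mathbb Z$ and $\Lambda=\mathbb Zw$. For half-vertices and the corner unit $t\in\{0,-1\}$, and for F-vertices $t\le1$.

If $\varepsilon_y(w)$ is even, $H_y=F_y=0$. If it is odd, take $L=-v_3=-t$. At half-vertices $L\in\{0,1\}$ equals $o_y$; at the corner unit $L\ge0$; at F-vertices $L\ge-1$, and $L=-1$ means $t=1$, where $o_y=1$. So (3) holds and $H_y\le F_y$. All non-isolated types are good.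

A non-regular half-vertex has deviation $-w$. For the first form of $w$, $\varepsilon_a(w)=-2+1$ is odd; for the second, $\varepsilon_b(w)=-2+1$ is odd. By Lemma 5(iii) it is not on $\partial T$. So all boundary half-vertices are regular.

Since $\Lambda$ is the kernel of a nonzero linear form on $\mathbb Z^3$, its rank is at most $2$; if an $F^3$ vertex occurs, the rank is at least $1$. So one case is left.

## 8. Rational angles and the independence of $a,b,c$

**Case 2b: an $F^3$ vertex occurs and $\operatorname{rank}\Lambda=2$.** Two independent integer relations determine $\alpha:\beta:\gamma$ up to scale, and the ratios are rational. As $\alpha+\beta+\gamma=\pi$, all three angles are rational multiples of $\pi$. The first aim is to show that no type is isolated. We use one published result.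

**Conway–Jones theorem** (J. H. Conway, A. J. Jones, *Trigonometric diophantine equations (On vanishing sums of roots of unity)*, Acta Arith. 30 (1976), 229–240, Theorem 7; the part for at most three cosines). Take at most three distinct rational multiples of $\pi$ strictly between $0$ and $\pi/2$ such that some nontrivial rational linear combination of their cosines is rational, but no proper nonempty subset has this property. Then the combination is proportional to one of

- $\cos\frac\pi3=\frac12$;
- $\cos\frac\pi5-\cos\frac{2\pi}5=\frac12$;
- $-\cos\varphi+\cos(\frac\pi3-\varphi)+\cos(\frac\pi3+\varphi)=0$ with $0<\varphi<\frac\pi6$;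
- $\cos\frac\pi7-\cos\frac{2\pi}7+\cos\frac{3\pi}7=\frac12$, $\ \cos\frac\pi5-\cos\frac\pi{15}+\cos\frac{4\pi}{15}=\frac12$, $\ -\cos\frac{2\pi}5+\cos\frac{2\pi}{15}-\cos\frac{7\pi}{15}=\frac12$.

In particular, for such angles, a single cosine is rational only for $\frac\pi3$, and two irrational cosines have a nontrivial rational combination that is rational only for the pair $\{\frac\pi5,\frac{2\pi}5\}$.

**Lemma 9.** In Case 2b, $a,b,c$ are linearly independent over $\mathbb Q$. So no type is isolated.

**Proof.** Suppose they are dependent. Then there is a relation with all coefficients nonzero, because ratios of sides are irrational. As $a:b:c=\sin\alpha:\sin\beta:\sin\gamma$, the same relation holds among $\cos\theta_1,\cos\theta_2,\cos\theta_3$, where $\theta_1=\frac\pi2-\alpha$, $\theta_2=\frac\pi2-\beta$, $\theta_3=\gamma-\frac\pi2$. These lie in $(0,\frac\pi2)$, and $\cos\theta_1<\cos\theta_2<\cos\theta_3$, so $\theta_1>\theta_2>\theta_3$. There are three possibilities.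

*Some cosine is rational.* Its angle is $\frac\pi3$ and its value $\frac12$. The other two cosines are irrational, as their angles differ from $\frac\pi3$, and by the relation they have a nontrivial rational combination that is rational. So their angles are $\frac\pi5,\frac{2\pi}5$. By size, $\theta_3=\frac\pi5$, $\theta_2=\frac\pi3$, $\theta_1=\frac{2\pi}5$. Hence $\gamma=\frac{7\pi}{10}$, $\beta=\frac\pi6$, $\alpha=\frac\pi{10}$, with sum $\frac{29}{30}\pi\neq\pi$.

*No cosine is rational, but some pair has a nontrivial rational combination that is rational.* The pair of angles is $\{\frac\pi5,\frac{2\pi}5\}$; let $\theta$ be the third. Substitute $\cos\frac{2\pi}5=\cos\frac\pi5-\frac12$ in the relation. Then a combination of $\cos\theta$, with nonzero coefficient, and $\cos\frac\pi5$ is rational. As $\cos\theta$ is irrational, the coefficient of $\cos\frac\pi5$ is nonzero too. So $\{\theta,\frac\pi5\}=\{\frac\pi5,\frac{2\pi}5\}$ and $\theta=\frac{2\pi}5$, although the three angles are distinct.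

*No proper subset has such a combination.* Since the value of our combination is $0$, the angles are $\varphi<\frac\pi3-\varphi<\frac\pi3+\varphi$ with $0<\varphi<\frac\pi6$. By size, $\gamma=\frac\pi2+\varphi$, $\beta=\frac\pi6+\varphi$, $\alpha=\frac\pi6-\varphi$, with sum $\frac{5\pi}6+\varphi<\pi$.

Each possibility is contradictory. $\square$

So from now on a type $y$ is good as soon as $H_y\le F_y$.

**Case 2b(i): $\beta/\alpha\notin\mathbb Z$.** The aim is to find two good types with the weight $-v_3$. By Lemma 6, half-vertices are regular or $H^0$. All $F^3$ vertices have the same type: if $(p,0,3)$ and $(0,1,3)$ both occurred, then $\beta=2\pi-3\gamma=p\alpha$; and $(p,0,3)$ determines $p$.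

Let $y$ be a type with $o_y=1$ at the $F^3$ vertices, and let $L=-v_3$. At regular half-vertices $L=0=o_y$; at $H^0$, $L=1\ge o_y$; at the corner unit $L\ge0$; at F-vertices $L=2-s\ge-1$, with $L=-1$ only at $F^3$, where $o_y=1$. So (3) holds and $y$ is good. For $F^3$ type $(p,0,3)$ we have $o_a=1$, and exactly one of $o_b\equiv p+3$, $o_c\equiv p$ is $1$. For type $(0,1,3)$ we have $o_b=o_c=1$. So two types are good.

For such a good $y$, Lemma 4 gives $H_y=F_y$, so by Lemma 7 $o_y=L=1$ at every $H^0$. By Lemma 4 no $H^0$ is on $\partial T$. So all boundary half-vertices are regular.

## 9. The case $\beta=n\alpha$: explicit weights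

**Case 2b(ii): $\beta=n\alpha$ with an integer $n$.** Then $n\ge2$. Measure angles in units of $\alpha$: $\alpha=1$, $\beta=n$, $\gamma=g$, $\pi=N=n+1+g$.

**Step 1: normal form.** This step lists all numerical types. An $F^3$ vertex $(p,q,3)$ gives $p+qn=2N-3g=2n+2-g$. Call this number $p_0$. It is a nonnegative integer, so $g$ and $N$ are integers. By Lemma 6(ii), $p_0<\alpha+\beta=n+1$, so $0\le p_0\le n$, and
$$g=2n+2-p_0,\qquad N=3n+3-p_0. \tag{4}$$
The half-vertex types, and so those of the corner unit, are $(1,1,1)$ with $(v_2,v_3)=(0,0)$; $(n+1,0,1)$ with $(v_2,v_3)=(-1,0)$; and $H^0$ with $p+qn=N$ and $(v_2,v_3)=(q-1,-1)$. The F-types have $(v_2,v_3)=(q-2,s-2)$ and $p+qn=2N-sg$, that is,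
$$p+qn=p_0,\quad 2n+2,\quad N+n+1,\quad 2N\qquad\text{for } s=3,2,1,0. \tag{5}$$
On $\Lambda$ we have $v_1=-nv_2-gv_3$, and $g\equiv p_0$ modulo $2$. So, modulo $2$,
$$\varepsilon_a\equiv v_2+v_3,\qquad \varepsilon_b\equiv nv_2+(p_0+1)v_3,\qquad \varepsilon_c\equiv(n+1)v_2+p_0v_3. \tag{6}$$

**Step 2: a first good type $y_1$.** We choose $y_1$ so that $v_2$ drops out of its parity: $y_1=b$ if $n$ is even, $y_1=c$ if $n$ is odd. By (6), $\varepsilon_{y_1}\equiv\kappa v_3$, with $\kappa=1$ if $n\equiv p_0\pmod2$ and $\kappa=0$ otherwise. If $\kappa=0$, then $H_{y_1}=F_{y_1}=0$. If $\kappa=1$, take $L=-v_3$: at half-vertices $L\in\{0,1\}$ equals $o_{y_1}$; at the corner unit $L\ge0$; at F-vertices $L\ge-1$, with $L=-1$ only at $F^3$, where $o_{y_1}=1$. By Lemma 7, $y_1$ is good.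

**Step 3: a second good type $y_2$.** We look for a weight $L=xv_2+zv_3$ satisfying (3) for all numerical types; as the corner unit has a half-vertex type, the condition there follows from the one for half-vertex types. On F-types only values $L<0$ need checking. At $(1,1,1)$ always $L=0=o_{y_2}$. In each subcase below $o_{y_2}=1$ at $(n+1,0,1)$, so $x\le-1$ is needed. We take $x=-1$, and then the condition at $H^0$ with large $q$ (an upper bound on $z$) and the condition at $F^3$ (a lower bound) suggest $z$.

*(α) $p_0<n$.* Take $y_2=a$, $o_a\equiv v_2+v_3$, and $L=-v_2-3v_3$. Note $N\le3n+3$.

- $(n+1,0,1)$: $L=1=o_a$.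
- $H^0$: $qn\le3n+3$ and $n\ge2$ give $q\le4$. Here $L=4-q$ and $o_a\equiv q$. For $q=0,1,2,3,4$ the pairs $(L,o_a)$ are $(4,0),(3,1),(2,0),(1,1),(0,0)$.
- $s=3$: $p+qn=p_0<n$, so $q=0$, $L=-1$, and $o_a\equiv-2+1$ is $1$.
- $s=2$: $qn\le2n+2$, so $q\le3$. Here $L=2-q$ is negative only for $q=3$, where $L=-1$, $v_2+v_3=1$, $o_a=1$.
- $s=1$: $qn\le4n+4$, so $q\le6$. Here $L=5-q$ and $o_a\equiv q+1$. For $q=6$: $L=-1$, $o_a=1$.
- $s=0$: $qn\le6n+6$, so $q\le9$. Here $L=8-q$ and $o_a\equiv q$. For $q=9$: $L=-1$, $o_a=1$.

*(β) $p_0=n\ge4$.* Then $N=2n+3$. Take $y_2=a$ and $L=-v_2-v_3$.

- $(n+1,0,1)$: $L=1=o_a$.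
- $H^0$: $qn\le2n+3$, so $q\le2$. Here $L=2-q$ and $o_a\equiv q$: the pairs $(L,o_a)$ are $(2,0),(1,1),(0,0)$.
- $s=3$: $p+qn=n$, so $q\in\{0,1\}$ and $L=1-q\ge0$.
- $s=2$: $qn\le2n+2$, so $q\le2$ and $L=2-q\ge0$.
- $s=1$: $qn\le3n+4$, so $q\le4$. Here $L=3-q$ and $o_a\equiv q+1$. For $q=4$: $L=-1$, $o_a=1$.
- $s=0$: $qn\le4n+6$, so $q\le5$. Here $L=4-q$ and $o_a\equiv q$. For $q=5$: $L=-1$, $o_a=1$.

*(γ) $p_0=n\in\{2,3\}$.* Again $N=2n+3$. The type $a$ admits no weight here: the types $(n+1,0,1)$, $H^0$ with $q=3$ (possible as $3n\le2n+3$) and $(0,1,3)$ would require $-x\ge1$, $2x-z\ge1$ and $-x+z\ge0$; adding the last two gives $x\ge1$. Take instead $y_2=c$ if $n=2$ and $y_2=b$ if $n=3$. By (6), in both cases $o_{y_2}\equiv v_2$. Let $L=-v_2-2v_3$.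

- $(n+1,0,1)$: $L=1=o_{y_2}$.
- $H^0$: $qn\le2n+3$, so $q\le3$. Here $L=3-q$ and $o_{y_2}\equiv q-1$. For $q=0,1,2,3$ the pairs $(L,o_{y_2})$ are $(3,1),(2,0),(1,1),(0,0)$.
- $s=3$: $p+qn=n$, so $q\in\{0,1\}$ and $L=-q$. For $q=1$: $L=-1$, $v_2=-1$, $o_{y_2}=1$.
- $s=2$: $qn\le2n+2$, so $q\le3$ and $L=2-q$. For $q=3$: $L=-1$, $v_2=1$, $o_{y_2}=1$.
- $s=1$: $qn\le3n+4$, so $q\le5$ and $L=4-q$. For $q=5$: $L=-1$, $v_2=3$, $o_{y_2}=1$.
- $s=0$: $qn\le4n+6$, so $q\le7$ and $L=6-q$. For $q=7$: $L=-1$, $v_2=5$, $o_{y_2}=1$.

In every subcase (3) holds, so $y_2$ is good by Lemmas 7 and 9. Also $y_1\ne y_2$: in (α) and (β), $y_2=a$ while $y_1\in\{b,c\}$. In (γ), $(y_1,y_2)=(b,c)$ for $n=2$ and $(c,b)$ for $n=3$. So two types are good.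

**Step 4: half-vertices on the side of length $\lambda b$.** This step shows they are regular. Consider a non-regular boundary half-vertex. By Lemma 5(iii) its $p,q,s$ have equal parities, so it is not $(n+1,0,1)$. It is an $H^0$ of type $(p,q,0)$ with $p,q$ even. If $\kappa=1$, it has $o_{y_1}\equiv v_3=-1$, that is $o_{y_1}=1$, contradicting Lemma 5(iii). So $\kappa=0$, hence $n\not\equiv p_0$ modulo $2$, in particular $n\ne p_0$, and we are in (α). There $a$ is good, so $H_a=F_a$ by Lemma 4, and Lemma 7 gives $L=o_a$ at every half-vertex. On the boundary $o_a=0$, so $4-q=0$ and $q=4$. Then $p=N-4n=3-n-p_0\le1$ is even and nonnegative, so $p=0$.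

So a non-regular boundary half-vertex has type $(0,4,0)$. It cannot lie on the side of length $\lambda b$: by Lemma 5(i) that side carries only $b$-edges, whereas a tile with apex angle $\beta$ at $v$ has only edges of types $a$ and $c$ there.

This settles Case 2b(ii). Cases 1, 2a, 2b(i), 2b(ii) exhaust all possibilities, so Proposition 8 is proved. $\square$

## 10. Proofs of Theorems B, A and C(1)

**Proof of Theorem B.** Let $T$ be irrational, scalene and obtuse, with a reptiling by $r=\lambda^2\ge2$ copies of $\Delta$. By Proposition 8 two types are good, so $\lambda$ is an integer by Lemma 5(i), and $\lambda\ge2$.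

We show by induction on the integer $\lambda\ge1$ that every tiling of the $\lambda$-fold enlargement of $\Delta$ by $\lambda^2$ copies of $\Delta$ is the trivial one, where for $\lambda=1$ this means the single tile. For $\lambda=1$ there is nothing to prove. Let $\lambda\ge2$. The tiling is a reptiling of an irrational scalene obtuse triangle, so Sections 4–9 apply to it. The hypotheses of Lemma 1 hold:

- (P1) by Lemma 5(i) for the side of length $\lambda b$;
- (P2) by Proposition 8;
- (P3) by Lemma 5(ii).

So $2\lambda-1$ tiles form the bottom strip of the trivial tiling, and the remaining $\lambda^2-(2\lambda-1)=(\lambda-1)^2$ tiles tile the triangle $B_1BB_\lambda$, which is the $(\lambda-1)$-fold enlargement of $\Delta$. By induction that tiling is trivial. Together with the strip it is the trivial tiling of $T$. $\square$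

**Proof of Theorem A.** If $T$ is right or rational, it admits a non-trivial reptiling by (a) and (b). Let $T$ be neither, that is, irrational and oblique. If $T$ is acute, use (c). If $T$ is obtuse and isosceles, use (d). If $T$ is obtuse and scalene, use Theorem B. In each case there is no non-trivial reptiling. $\square$

**Proof of Theorem C(1).** If $T$ is neither right nor rational, every reptiling of $T$ is trivial by Theorem A. So $r=k^2$ with $k\ge2$, and for each such $k$ there is exactly one trivial reptiling. $\square$

Theorem C(2) was proved in Section 2. So the triangles that admit a non-trivial reptiling are exactly the right triangles and the triangles with two sides of different lengths in rational ratio.
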